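# Mixed Hodge polynomials of $\mathrm{PGL}_2$-character stacks of a punctured sphere

## 1. Inserting the variable $t$ into an $E$-polynomial

**The answer one would guess.** We have a family of spaces whose $E$-polynomials are known: each is $q^{k-3}$ times a combination of explicit functions $\mathbb A_l(z,w)$ evaluated at $z=1/\sqrt q$, $w=\sqrt q$. The $E$-polynomial is the value at $t=-1$ of a two-variable polynomial $H_c(q,t)$ that also records cohomological degree. The first thing one would try is to put $t$ back by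
$$w=\sqrt q\ \rightsquigarrow\ w=-t\sqrt q,\qquad q^{k-3}\ \rightsquigarrow\ (qt^2)^{k-3},$$
which gives back the known formula at $t=-1$. The question, posed by Emmanuel Letellier and Tommaso Scognamiglio in "$\mathrm{PGL}_n(\mathbb C)$-character stacks and Langlands duality over finite fields", arXiv:2412.03234 (2024), is whether this guess is right. We shall see that it is. First we make it precise, then we test it for $k=3$ and $k=4$.

**The spaces.** Everything is over $\mathbb C$. Let $\mathrm{pr}:\mathrm{GL}_2\to\mathrm{PGL}_2$ be the projection. For $x\in\mathbb C^*\setminus\{1\}$ let $\mathcal C_x$ be the conjugacy class of $\mathrm{pr}(\mathrm{diag}(1,x))$. These are exactly the regular semisimple classes, and $\mathcal C_x=\mathcal C_{x^{-1}}$. Fix $k\ge3$ and $\bm{\mathcal C}=(\mathcal C_{x_1},\dots,\mathcal C_{x_k})$. Let $C_i\subset\mathrm{GL}_2$ be the class of $\mathrm{diag}(1,x_i)$, and choose $\lambda$ with $\lambda^2=\prod_ix_i$.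

**Definition (generic).** The tuple $\bm{\mathcal C}$ is generic if
$$\prod_{i\in S}x_i\neq\prod_{i\notin S}x_i\qquad\text{for every }S\subseteq\{1,\dots,k\}. \tag{1}$$
Equivalently, both tuples $\bm C^\pm=(C_1,\dots,C_k,\pm\lambda^{-1}I_2)$ are generic in the sense of Hausel–Letellier–Rodriguez-Villegas: for every choice of eigenvalues $\alpha_i$ of $C_i$, $\prod_i\alpha_i\ne\pm\lambda$. For example, $(-1,-1,x_3)$ is generic if and only if $x_3\ne1$. If $k$ is even and all $x_i=-1$, then $S=\emptyset$ violates (1).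

We assume genericity throughout. Put
$$X^\pm=\{(g_i)\in C_1\times\cdots\times C_k: g_1\cdots g_k=\pm\lambda I_2\},\qquad \mathcal M_{\bm C^\pm}=X^\pm/\mathrm{PGL}_2 .$$
We take as given that $\mathrm{PGL}_2$ acts freely and that $\mathcal M_{\bm C^\pm}$ are smooth varieties. The character stack is $\mathcal M_{\bm{\mathcal C}}=[\{(y_i)\in\prod\mathcal C_{x_i}:y_1\cdots y_k=1\}/\mathrm{PGL}_2]$.

**Definition (degenerate class).** $\mathcal C_{x_i}$ is degenerate if $x_i=-1$, equivalently if its stabilizer has component group $\bm\mu_2$. The reason signs enter is that $-C_i=C_i$ exactly when $x_i=-1$.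

Let $m\ge1$ be the number of degenerate classes, indexed by $[m]=\{1,\dots,m\}$. The group $\bm\mu_2^m$ acts on $X^+\sqcup X^-$ by changing the signs of the degenerate coordinates, and $y$ swaps $X^+$ and $X^-$ if and only if $\prod y_j=-1$. We take as given that $(g_i)\mapsto(\mathrm{pr}(g_i))$ induces a $\bm\mu_2^m$-torsor $\mathcal M_{\bm C^+}\sqcup\mathcal M_{\bm C^-}\to\mathcal M_{\bm{\mathcal C}}$. So $\mathcal M_{\bm{\mathcal C}}\cong[\mathcal M_{\bm C^+}/H_m]$ with $H_m=\{y\in\bm\mu_2^m:\prod y_j=1\}$. It is a smooth connected Deligne–Mumford stack of dimension $2k-6$.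

**The local systems.** For $A\subseteq[m]$ put $\chi_A(y)=\prod_{j\in A}y_j$, and let $\mathcal E_A$ be the $\chi_A$-isotypic part of the pushforward of the constant sheaf along the torsor. We need only the resulting description: $H^j_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)$ is the $\chi_A$-isotypic component of $H_c^j(\mathcal M_{\bm C^+}\sqcup\mathcal M_{\bm C^-})$, with the induced mixed Hodge structure. So no stack theory is needed.

**The invariants.** All cohomology has $\mathbb Q$-coefficients. Put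
$$H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q,t)=\sum_{i,j}\dim\mathrm{Gr}^W_iH^j_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)\,q^{i/2}t^j,\qquad E(\,\cdot\,;q)=H_c(\,\cdot\,;q,-1),$$
$$PH_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q)=\sum_j\dim\mathrm{Gr}^W_jH^j_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)\,q^{j/2},$$
the last being the pure part of $H_c$ evaluated at $t=1$. From Deligne's theory we use the following facts. For $Y$ smooth, $H^j(Y)$ has weights in $[j,2j]$. Cup products and pullbacks along algebraic maps are morphisms of mixed Hodge structures, and such morphisms are strict, so passing to $\mathrm{Gr}^W$ is exact. The first Chern class of an algebraic line bundle has type $(1,1)$, hence weight 2. If $Y$ is smooth and connected of dimension $N$, the pairing $H^j(Y)\times H_c^{2N-j}(Y)\to H_c^{2N}(Y)=\mathbb Q(-N)$ is perfect, where $\mathbb Q(-N)$ has weight $2N$. For example, $H^1(\mathbb C^*)$ has weight 2, so by duality $H_c(\mathbb C^*;q,t)=t+qt^2$, and $E=q-1$.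

**The coefficients and the functions.** Let $C_{m_1,m_2,l}$ be the coefficient of $y^lx^{m_1+m_2-l}$ in $(x-y)^{m_1}(x+y)^{m_2}$. For instance $C_{1,1,0},C_{1,1,1},C_{1,1,2}$ are $1,0,-1$. For a partition $\lambda$ (no relation to the scalar above), with arm $a(s)$ and leg $l(s)$ of a box $s$, put
$$\mathcal H_\lambda(z,w)=\prod_{s\in\lambda}\frac1{(z^{2a(s)+2}-w^{2l(s)})(z^{2a(s)}-w^{2l(s)+2})}.$$
We use symmetric functions in $k$ sets of variables $\mathbf x_1,\dots,\mathbf x_k$ over $\mathbb Q(z,w)$ with the Hall pairing. Let $\tilde H_{(2)}(\mathbf x;q,t)=s_2+qs_{11}$ and $\tilde H_{(1,1)}(\mathbf x;q,t)=s_2+ts_{11}$ be the modified Macdonald polynomials. Put $\Omega_1=\mathcal H_{(1)}\prod_is_1(\mathbf x_i)$, $\Omega_2=\sum_{\lambda\in\{(2),(1,1)\}}\mathcal H_\lambda\prod_i\tilde H_\lambda(\mathbf x_i;z^2,w^2)$ and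
$$L_2=\Omega_2-\tfrac12\Omega_1^2-\tfrac12\psi_2(\Omega_1),$$
where $\psi_2$ sends $p_n(\mathbf x_i)\mapsto p_{2n}(\mathbf x_i)$, $z\mapsto z^2$, $w\mapsto w^2$. This $L_2$ is the multidegree $(2,\dots,2)$ part of the plethystic logarithm of $\sum_\lambda\mathcal H_\lambda\prod_i\tilde H_\lambda(\mathbf x_i;z^2,w^2)$. For $0\le r\le k$,
$$\mathbb A_r(z,w)=(-1)^r(z^2-1)(1-w^2)\Big\langle L_2,\ \prod_{i\le r}p_2(\mathbf x_i)\prod_{i>r}p_1(\mathbf x_i)^2\Big\rangle .$$
(This is $(-1)^r\mathbb H_{\bm\omega}(z,w)$ for the genus-$0$ multitype $\bm\omega$ with $r$ entries of type $(2,(1))$ and $k-r$ entries of type $(1,(1))(1,(1))$; we use only the displayed formula.)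

We take as given the known formula, for all $A\subseteq[m]$:
$$E(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q)=\frac{q^{k-3}}{2^{m-1}}\sum_{\substack{0\le l\le m\\ l\text{ even}}}C_{|A|,m-|A|,l}\,\mathbb A_l\Big(\frac1{\sqrt q},\sqrt q\Big). \tag{2}$$

**Theorem 1 (the guess is correct).** For every $A\subseteq[m]$,
$$H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q,t)=\frac{(qt^2)^{k-3}}{2^{m-1}}\sum_{\substack{0\le l\le m\\ l\text{ even}}}C_{|A|,m-|A|,l}\,\mathbb A_l\Big(\frac1{\sqrt q},-t\sqrt q\Big), \tag{3}$$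
$$PH_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q)=\frac{q^{k-3}}{2^{m-1}}\sum_{\substack{0\le l\le m\\ l\text{ even}}}C_{|A|,m-|A|,l}\,\mathbb A_l(0,\sqrt q). \tag{4}$$

(The question is printed with the prefactor $(qt^2)^{k-3}$ in (4) too; with the pure part evaluated at $t=1$, as defined above, it is $q^{k-3}$.)

Throughout, $d:=k-3$ and $M:=\mathcal M_{\bm C^+}$, so $\dim_{\mathbb C}M=2d$.

## 2. The functions $\mathbb A_l$ as divided differences

To test anything we must know $\mathbb A_l$. For $l$ even with $0\le l<k$ define integers $\gamma_n^{(l)}$ by the power series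
$$\sum_{n\ge0}\gamma_n^{(l)}x^n=\frac{(1-x)^l(1+x)^{k-l}}{1-x^2}.$$

**Lemma 1.** For $l$ even, $0\le l<k$,
$$\mathbb A_l(z,w)=\sum_{n=0}^d\gamma_n^{(l)}\sum_{i+j=d-n}w^{2i}z^{2j}. \tag{5}$$

*Proof.* From the definition,
$$\mathcal H_{(1)}=\tfrac1{(z^2-1)(1-w^2)},\quad \mathcal H_{(2)}=\tfrac1{(z^4-1)(z^2-w^2)(z^2-1)(1-w^2)},\quad \mathcal H_{(1,1)}=\tfrac1{(z^2-w^2)(1-w^4)(z^2-1)(1-w^2)}.$$
Since $p_2=s_2-s_{11}$ and $p_1^2=s_2+s_{11}$, pairing $\tilde H_{(2)}(\mathbf x;z^2,w^2)$ with $p_2$, $p_1^2$ gives $1-z^2$, $1+z^2$, and pairing $\tilde H_{(1,1)}$ gives $1-w^2$, $1+w^2$. Also $\langle p_1^2,p_1^2\rangle=2$ and $\langle p_1^2,p_2\rangle=0$. Write $\mathrm{DD}f=\frac{f(w^2)-f(z^2)}{w^2-z^2}$. As $l$ is even, the contribution of $\Omega_2$ to $\mathbb A_l$ is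
$$\frac{(1-z^2)^l(1+z^2)^{k-l}}{(z^4-1)(z^2-w^2)}+\frac{(1-w^2)^l(1+w^2)^{k-l}}{(z^2-w^2)(1-w^4)}=-\mathrm{DD}\big[(1-x)^{l-1}(1+x)^{k-l-1}\big].$$
The term $\psi_2(\Omega_1)$ is a multiple of $\prod_ip_2(\mathbf x_i)$. It pairs to zero because $l<k$ leaves a factor $p_1^2$. The term $\Omega_1^2$ is a multiple of $\prod_ip_1(\mathbf x_i)^2$. It pairs to zero if $l>0$.

If $0<l<k$, then $\mathbb A_l=-\mathrm{DD}f$ with the polynomial $f=(1-x)^{l-1}(1+x)^{k-l-1}$ of degree $k-2=d+1$. If $l=0$, the term $-\frac12\Omega_1^2$ adds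
$$-\frac{2^{k-1}}{(z^2-1)(1-w^2)}=\frac{2^{k-1}}{(1-z^2)(1-w^2)}=2^{k-1}\,\mathrm{DD}\Big[\frac1{1-x}\Big],$$
so $\mathbb A_0=-\mathrm{DD}f$ with $f=\frac{(1+x)^{k-1}-2^{k-1}}{1-x}$, again a polynomial of degree $d+1$.

Write $f=\sum_Nf_Nx^N$. We claim $f_{d+1-n}=-\gamma_n^{(l)}$ for $0\le n\le d+1$. For $0<l<k$ we have $\sum\gamma_n^{(l)}x^n=f$ and $x^{d+1}f(1/x)=(x-1)^{l-1}(x+1)^{k-l-1}=-f(x)$, because $l-1$ is odd. For $l=0$,
$$x^{d+1}f(1/x)=-\frac{(1+x)^{k-1}-2^{k-1}x^{k-1}}{1-x},$$
which agrees with $-\frac{(1+x)^{k-1}}{1-x}=-\sum\gamma_n^{(0)}x^n$ in degrees $<k-1=d+2$. Finally, $\mathrm{DD}[x^N]=\sum_{i+j=N-1}w^{2i}z^{2j}$ for $N\ge1$ and $\mathrm{DD}[1]=0$. So $\mathbb A_l=-\sum_{N\ge1}f_N\sum_{i+j=N-1}w^{2i}z^{2j}$, which is (5) with $N=d+1-n$. $\square$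

The value $l=k$ never occurs in (2)–(4): it would need $m=k$ even with all $x_i=-1$, which is not generic.

## 3. Three and four punctures by hand

**$k=3$.** Here $d=0$ and (5) gives $\mathbb A_l=1$. So the right side of (3) is $2^{1-m}\sum_{l\text{ even}}C_{|A|,m-|A|,l}$. The sum is the part even in $y$ of $(x-y)^{|A|}(x+y)^{m-|A|}$ at $x=y=1$, namely $\frac12\big(0^{|A|}2^{m-|A|}+2^{|A|}0^{m-|A|}\big)$. Hence (3) predicts $1$ if $A\in\{\emptyset,[m]\}$ and $0$ otherwise.

Now the left side. Rescale the $g_i$ to lie in $\mathrm{SL}_2$ with eigenvalues $\xi_i^{\pm1}$, $\xi_i^2=x_i$, and $g_1g_2g_3=1$. Take $g_1=\mathrm{diag}(\xi_1,\xi_1^{-1})$ and $g_2=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$. The traces of $g_2$ and of $g_1g_2=g_3^{-1}$ prescribe $\alpha+\delta$ and $\xi_1\alpha+\xi_1^{-1}\delta$. Since $\xi_1^2\ne1$, this determines $\alpha,\delta$, and then $\beta\gamma=\alpha\delta-1$. If $\beta\gamma=0$ there is a common eigenline, and some product $\xi_1^{\pm1}\xi_2^{\pm1}\xi_3^{\pm1}$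 is $1$, against (1). So $\beta\gamma\ne0$, and conjugation by the diagonal torus brings $(\beta,\gamma)$ to $(1,\beta\gamma)$. Thus $M$ is one point. The group $H_m$ acts trivially on $H^0_c$, so the $\mathcal E_A$-part is one-dimensional exactly when $\chi_A|_{H_m}=1$, that is, when $A\in\{\emptyset,[m]\}$. The guess passes.

**$k=4$.** Here $d=1$, and $\frac{(1+x)^3}{1-x}=1+4x+\cdots$, so by (5)
$$\mathbb A_0=w^2+z^2+4,\qquad \mathbb A_2=w^2+z^2 .$$
For $m=1$ the guess says $H_c=qt^2\mathbb A_0(1/\sqrt q,-t\sqrt q)=t^2+4qt^2+q^2t^4$ for both $A$.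

To check this, put $a_i=\operatorname{tr}g_i$ ($g_i\in\mathrm{SL}_2$, $g_4=(g_1g_2g_3)^{-1}$), $x=\operatorname{tr}g_1g_2$, $y=\operatorname{tr}g_2g_3$, $z=\operatorname{tr}g_1g_3$. By a classical theorem of Fricke, the conjugation invariants of $\mathrm{SL}_2^3$ are generated by $a_1,\dots,a_4,x,y,z$ with the single relation
$$x^2+y^2+z^2+xyz=(a_1a_2+a_3a_4)x+(a_2a_3+a_1a_4)y+(a_1a_3+a_2a_4)z+4-\textstyle\sum a_i^2-a_1a_2a_3a_4 .$$
Since $\xi_i^2\ne1$, the trace $a_i$ fixes the class of $g_i$, so $M\subset\mathbb A^3$ is the zero set of this cubic with the $a_i$ fixed. Homogenize with a variable $v$. On $v=0$ the partial derivatives are $yz,\ xz,\ xy,\ x^2+y^2+z^2$. If the first three vanish, two of the coordinates are zero and the fourth derivative is not. So the projective closure $S$ is smooth along the plane at infinity, the cubic has no multiple factor, and (as $M$ is smooth) $S$ is a smooth cubic surface, with $S\setminus M=T$ the triangle of lines $xyz=0$.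

Now $H^2(S)=\mathbb Q(-1)^7$ and $H^1(S)=H^3(S)=0$, while $H^0(T)=\mathbb Q$, $H^1(T)=\mathbb Q$ of weight 0, and $H^2(T)=\mathbb Q(-1)^3$. The intersection matrix of the three lines has $-1$ on the diagonal and $1$ elsewhere. Its determinant is $4\neq0$, so $H^2(S)\to H^2(T)$ is onto. The sequence $H^j_c(M)\to H^j(S)\to H^j(T)\to H_c^{j+1}(M)$ gives $H_c(M;q,t)=t^2+4qt^2+q^2t^4$. The guess passes.

For $k=4$, $m=2$ the sign action is visible too. The predictions are $\frac{qt^2}2(\mathbb A_0+\mathbb A_2)$, giving $t^2+2qt^2+q^2t^4$, for $|A|\in\{0,2\}$, and $\frac{qt^2}2(\mathbb A_0-\mathbb A_2)$, giving $2qt^2$, for $|A|=1$. The nontrivial $h\in H_2$ changes the signs of $g_1,g_2$, so it acts by $(x,y,z)\mapsto(x,-y,-z)$, and $a_1=a_2=0$. Its fixed points on $M$ are the solutions of $y=z=0$, $x^2-a_3a_4x+a_3^2+a_4^2-4=0$. The discriminant is $(a_3^2-4)(a_4^2-4)\neq0$, so there are two. By the Lefschetz formula the traces of $h$ on $H_c^2$ and $H_c^4$ add up to $2$. On $H_c^4$ the trace is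 1. On the weight-0 line $H^1(T)$ it is 1, because $h$ maps each line of $T$ to itself and fixes the vertices. So the trace on the weight-2 part is $0$: two eigenvalues $1$ and two eigenvalues $-1$. The guess passes again.

Note that $H_c^2(M)$ is not pure, so "everything is pure" would have been a wrong guess.

## 4. Betti numbers from splitting types, and the weights they miss

How would one compute $H^*(M)$ for general $k$? By the Riemann–Hilbert correspondence, points of $M$ are the same as certain logarithmic connections on rank 2 bundles on $\mathbb P^1$. The underlying bundle is $\mathcal O(a)\oplus\mathcal O(1-a)$. Stratify by $a$ and by the position of the subbundle $\mathcal O(a)$ at the punctures. Each stratum turns out to be an affine-space bundle over a projective space (Lemma 3), so all Betti numbers can be counted.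

It is tempting to read the weights off the strata as well. For $k=4$, Lemma 3 gives one $\mathbb C$-bundle over $\mathbb P^1$ and four copies of $\mathbb C$. If this were an algebraic decomposition of $M$, we would get $E(M;q)=q(q+1)+4q=q^2+5q$. But Section 3 gives $q^2+4q+1$. The two agree at $q=1$, as they must, yet differ. The step that fails is the comparison of algebraic structures: the Riemann–Hilbert bijection is holomorphic and not algebraic, so the strata are complex submanifolds of $M$ and say nothing directly about its weight filtration.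

What gets past this is to use the strata for topology only. They show that $H^*(M)$ is generated by a few classes of degree 2, and they count dimensions. So the mixed Hodge structure and the $H_m$-action are controlled by $H^2(M)$. There, $k$ classes $u_1,\dots,u_k$ come from algebraic line bundles, hence have weight 2, and one class $\alpha$ remains. Its weight can only be 2 or 4, and one coefficient of the known $E$-polynomial decides which. Its behavior under sign changes is computed by twisting connections. The two intermediate results are as follows.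

**Theorem 2.** There are classes $u_1,\dots,u_k,\alpha\in H^2(M)$ with $u_1^2=\dots=u_k^2=:\theta$ such that, for $0\le e\le d$, the monomials
$$\alpha^{i}\theta^bu_B,\qquad i,b\ge0,\ B\subseteq\{1,\dots,k\},\ i+2b+|B|=e,\qquad u_B=\prod_{j\in B}u_j,$$
form a basis of $H^{2e}(M)$. The odd cohomology and all $H^j(M)$ with $j>2d$ vanish. Equivalently, $H^*(M)=\mathbb Q[\alpha,u_1,\dots,u_k]/(u_i^2-u_j^2,\ \text{polynomial degree}>d)$.

**Theorem 3.** The $u_j$ have weight 2. If $d\ge1$, $\alpha$ has nonzero image $\bar\alpha$ in $\mathrm{Gr}^W_4H^2(M)$. The elements $\bar\alpha^i\theta^bu_B$ with $i+2b+|B|=e\le d$ and $2i+2b+|B|=w$ form a basis of $\mathrm{Gr}^W_{2w}H^{2e}(M)$. An element $y\in H_m$ acts on $\mathrm{Gr}^WH^*(M)$ by $\bar\alpha\mapsto\bar\alpha$, $u_j\mapsto y_ju_j$ for $j\le m$, $u_j\mapsto u_j$ for $j>m$.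

## 5. A universal bundle on $M\times\mathbb P^1$ and its characteristic classes

**Step 1: normalization.** We move into $\mathrm{SL}_2$ and record what genericity gives. Choose $\xi_i$ with $\xi_i^2=x_i$ and $\prod\xi_i=\lambda$ (change one sign if necessary). Replacing $g_i$ by $\xi_i^{-1}g_i$ identifies $M$ with $X/\mathrm{PGL}_2$, where
$$X=\{(g_i)\in\mathrm{SL}_2^k:\ g_i\sim\mathrm{diag}(\xi_i,\xi_i^{-1}),\ g_1\cdots g_k=1\},$$
compatibly with sign changes. We have $\xi_i^2\ne1$, and (1) says $\prod\xi_i^{2\epsilon_i}\ne1$ for all signs $\epsilon_i$; in particular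
$$\prod_i\xi_i^{\epsilon_i}\neq1\qquad\text{for all }\epsilon\in\{\pm1\}^k. \tag{6}$$
An invariant line of a tuple in $X$ would make some such product equal to $1$, so all tuples are irreducible. $X$ is affine, the stabilizers in $\mathrm{PGL}_2$ are trivial, all orbits have the same dimension and so are closed, and Luna's slice theorem shows that $X\to M$ is an étale-locally trivial principal $\mathrm{PGL}_2$-bundle. Therefore $\mathrm{PGL}_2$-equivariant bundles, algebraic or holomorphic, on $X$ or $X\times\mathbb P^1$ descend to $M$ or $M\times\mathbb P^1$.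

**Step 2: the flat family.** We spread out the local systems over $X$. Fix distinct $p_1,\dots,p_k\in\mathbb A^1\subset\mathbb P^1$, $D=\sum p_j$, and standard generators $\delta_j$ of $\pi_1(\mathbb P^1\setminus D,*)$ with $\delta_1\cdots\delta_k=1$. Each $\delta_j$ is a path from $*$ to a small disc $\mathbb D_j\ni p_j$, a positive loop in $\mathbb D_j^*$, and the path back. With suitable conventions, $\delta_j\mapsto g_j$ is the monodromy of a tautological family $\mathbb L$ of rank 2 local systems on $\mathbb P^1\setminus D$ parametrized by $X$, with fiber $\mathbb C^2$ at $*$. The group $\mathrm{GL}_2$ acts on $\mathbb L$ over conjugation on $X$, by $h:(g,v)\mapsto(hgh^{-1},hv)$ at $*$, so scalars act with weight 1. Let $\ell_j^\pm\subset X\times\mathbb C^2$ be the eigenline bundle of $g_j$ for $\xi_j^{\pm1}$. It is algebraic and $\mathrm{GL}_2$-equivariant, with scalars of weight 1. Over $X\times\mathbb D_j^*$,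
$$\mathbb L=\ell_j^+\boxtimes K_j^+\ \oplus\ \ell_j^-\boxtimes K_j^-,$$
where $K_j^\pm$ is a rank one local system on $\mathbb D_j^*$ with monodromy $\xi_j^{\pm1}$.

**Step 3: logarithmic extensions.** We extend over the punctures. Recall that a logarithmic connection on a bundle $V$ on $(\mathbb P^1,D)$ is a connection $\nabla:V\to V\otimes K(D)$ with at most simple poles, where $K$ is the canonical bundle. It has a residue in $\mathrm{End}(V_{p_j})$, and $\deg V=-\sum_j\operatorname{tr}\operatorname{Res}_{p_j}$. Example: regard sections of $\mathcal O(r)$ as polynomials of degree $\le r$. Then $d+\sum_ja_j\frac{dz}{z-p_j}$ is holomorphic at $\infty$, in the frame $z^r$, exactly when $r+\sum a_j=0$. So a logarithmic connection on $\mathcal O(r)$ with residues $a_j$ exists if and only if $\sum a_j=-r$, and it is then this one.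

Call $\mu=(\mu_j^\pm)$ *admissible* if $e^{-2\pi i\mu_j^\pm}=\xi_j^{\pm1}$ for all $j$. Extend $K_j^\pm$ over $p_j$ by a frame $\mathbf e$ with $\nabla\mathbf e=\mu_j^\pm\mathbf e\frac{dz}{z-p_j}$. The flat sections are multiples of $(z-p_j)^{-\mu_j^\pm}\mathbf e$, so the monodromy is right. This gives a $\mathrm{GL}_2$-equivariant holomorphic bundle $\mathcal V_\mu$ on $X\times\mathbb P^1$ with a relative logarithmic connection. On $\mathcal V_\mu\otimes(\ell_k^-)^{-1}$ scalars act trivially, so it descends to a holomorphic rank 2 bundle $E_\mu$ on $M\times\mathbb P^1$ with relative logarithmic connection. Put $l_j^\pm=\ell_j^\pm\otimes(\ell_k^-)^{-1}$, line bundles on $M$; $l_k^-$ is trivial. The frames $\mathbf e$ give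
$$E_\mu|_{M\times p_j}=l_j^+\oplus l_j^-,\qquad\text{with residue }\mu_j^\pm\text{ on }l_j^\pm .$$

Each $\mu_j^++\mu_j^-$ is an integer that can be shifted, so we can fix an admissible $\nu$ with $\sum_j(\nu_j^++\nu_j^-)=-1$. Note $\nu_j^+-\nu_j^-\notin\mathbb Z$, as $\xi_j^2\ne1$. Put $E:=E_\nu$. Each $E_x$ has degree 1, and $\nabla_x$ is irreducible. By the Riemann–Hilbert correspondence for logarithmic connections (Deligne, LNM 163), as the two exponents at $p_j$ do not differ by an integer, $x\mapsto(E_x,\nabla_x)$ is a bijection from $M$ onto isomorphism classes of rank 2 logarithmic connections on $(\mathbb P^1,D)$ whose residue at $p_j$ has eigenvalues $\nu_j^\pm$ for all $j$. In $E_x$, the line $l_j^-$ is the $\nu_j^-$-eigenline of the residue.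

**Step 4: tautological classes.** We name the classes that will generate. Let $\omega\in H^2(\mathbb P^1)$ be the point class, $v_j^\pm=c_1(l_j^\pm)$, $u_j=v_j^+-v_j^-$. Since $v_k^-=0$, restricting $E$ to $M\times p_k$ gives, for any point, $c_1(E|_{M\times pt})=v_k^+=u_k$ and $c_2(E|_{M\times pt})=0$. Restricting to $M\times p_j$ instead gives
$$v_j^++v_j^-=u_k,\quad v_j^+v_j^-=0,\qquad\text{hence}\quad u_j^2=u_k^2=:\theta,\quad v_j^\pm=\tfrac12(u_k\pm u_j). \tag{7}$$
Moreover $c_1(E)=u_k+\omega$ and $c_2(E)=\alpha\omega$ for a class $\alpha\in H^2(M)$. Let $\mathcal T=\mathbb Q[u_1,\dots,u_k,\alpha]\subseteq H^*(M)$ be the subring generated. It contains the $v_j^\pm$ and the Künneth components of $\mathrm{ch}(E)$, and by $u_j^2=\theta$ it is spanned by the monomials $\alpha^i\theta^bu_B$.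

## 6. Chern characters of modifications and of pushforwards

**Step 5: bound on splitting types.** We need uniformity over $M$. As $\deg E_x=1$, $E_x\cong\mathcal O(a)\oplus\mathcal O(1-a)$ for a unique $a\ge1$. Let $L\cong\mathcal O(a)$ be its unique subbundle of degree $a$ and $Q=E_x/L$. The connection induces an $\mathcal O$-linear map $\phi:L\to Q\otimes K(D)$, nonzero because $\nabla_x$ is irreducible. As $K(D)\cong\mathcal O(k-2)$, $\phi$ is a nonzero section of $\mathcal O(n)$ with
$$n=n_a:=k-1-2a\ge0,\qquad d-n=2a-2 .$$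
So $1\le a\le(k-1)/2$.

**Step 6: elementary modifications.** We compute how $\mathrm{ch}$ changes when a bundle is modified along $M\times p_j$. Let $G$ be a holomorphic bundle on $M\times\mathbb P^1$ with a surjection $G|_{M\times p_j}\to l$ to a line bundle, $\iota:M\times p_j\hookrightarrow M\times\mathbb P^1$, and $G'=\ker(G\to\iota_*l)$. Example with $M$ a point: modifying $\mathcal O\oplus\mathcal O$ by the second coordinate at $p_j$ gives $\mathcal O\oplus\mathcal O(-1)$, and $\mathrm{ch}$ drops by $\omega$. In general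
$$\mathrm{ch}(G')=\mathrm{ch}(G)-e^{c_1(l)}\omega . \tag{8}$$
Let $V$ be the fiber product of $G$ and $l\boxtimes\mathcal O$ over $\iota_*l$. There are exact sequences
$$0\to l\boxtimes\mathcal O(-1)\to V\to G\to0,\qquad 0\to G'\to V\to l\boxtimes\mathcal O\to0 .$$
The first shows that $V$ is a bundle, the second that $G'$ is a bundle. Comparing, $\mathrm{ch}(G')=\mathrm{ch}(G)+e^{c_1(l)}(1-\omega)-e^{c_1(l)}$, which is (8). Since $\iota_*l$ is flat over $M$, forming $G'$ commutes with restriction to the fibers $x\times\mathbb P^1$.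

**Step 7: a two-term complex.** We represent the cohomology of the fibers by a map of bundles. For $J\subseteq\{1,\dots,k\}$ let
$$E^J=\ker\Big(E\to\bigoplus_{j\in J}\iota_{j*}(E|_{M\times p_j}/l_j^-)\Big),\qquad \mathrm{ch}(E^J)=\mathrm{ch}(E)-\sum_{j\in J}e^{v_j^+}\omega,$$
where $\iota_j$ is the inclusion of $M\times p_j$, by (8) and $E|_{M\times p_j}/l_j^-\cong l_j^+$. For $a\in\mathbb Z$ let $F=E^J(-a)$ and let $\pi_M:M\times\mathbb P^1\to M$ be the projection. For $R\gg0$ consider
$$K^0=\pi_{M*}F(R\infty)\ \longrightarrow\ K^1=\pi_{M*}\big(F(R\infty)|_{M\times R\infty}\big).$$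
Splitting types of $E_x$ are bounded by Step 5. Also $E_x(-J)\subset E_x^J$ (here $J$ stands for the divisor $\sum_{j\in J}p_j$) has torsion cokernel, so $H^1$ of a twist of $E_x(-J)$ surjects onto $H^1$ of the same twist of $E^J_x$. Hence for $R\gg0$ all $F_x(R)$ and $F_x(R-1)$ have no $H^1$. By Grauert's theorem $K^0,K^1$ are vector bundles compatible with base change. From $0\to F_x\to F_x(R\infty)\to F_x(R\infty)|_{R\infty}\to0$, the kernel and cokernel of $K^0_x\to K^1_x$ are $H^0(F_x)$ and $H^1(F_x)$.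

**Lemma 2.** If $\mathrm{ch}(F)=f_0+f_1\omega$ with $f_0,f_1\in H^*(M)$, then $\mathrm{ch}(K^0)-\mathrm{ch}(K^1)=f_0+f_1$. Hence all Chern classes of the virtual bundles $K^0-K^1$ and $K^1-K^0$ lie in $\mathcal T$.

*Proof.* Let $G=F(R)$. Since $H^1(G_x(-1))=0$, $G_x$ is a sum of $\mathcal O(b)$'s with $b\ge0$, so it is globally generated with $H^1(G_x)=0$. The kernel of $\pi_M^*\pi_{M*}G\to G$ has on each fiber $H^0=H^1=0$, so it is fiberwise a sum of $\mathcal O(-1)$'s. Hence it is $\mathcal A\boxtimes\mathcal O(-1)$ for a bundle $\mathcal A$ on $M$, and $\mathrm{ch}(G)=\mathrm{ch}(K^0)-\mathrm{ch}(\mathcal A)(1-\omega)$. Writing $\mathrm{ch}(G)=g_0+g_1\omega$, we read off $g_1=\mathrm{ch}(\mathcal A)$ and $\mathrm{ch}(K^0)=g_0+g_1$. Since $\mathrm{ch}(G)=\mathrm{ch}(F)(1+R\omega)$, this is $f_0+f_1+Rf_0$. On the other hand $K^1$ is filtered with $R$ graded pieces isomorphic to $F|_{M\times\infty}$, so $\mathrm{ch}(K^1)=Rf_0$. Finally $f_0,f_1\in\mathcal T$ by the formula for $\mathrm{ch}(E^J)$,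 and Chern classes are rational polynomials in the components of $\mathrm{ch}$. $\square$

## 7. Strata by splitting type and parabolic position

**Step 8: open sets and closed pieces.** We set up the filtration of $M$. Let $M^{(a)}$ be the set of $x$ of type $a$. Since $h^0(E_x(-a))\ge1$ exactly when the type is at least $a$, the set $M^{(\ge a)}$ is the locus where $K^0\to K^1$, for $F=E(-a)$, is not injective. It is closed analytic, so $M^{(\le a)}$ is open. For $x\in M^{(a)}$ let $J(x)=\{j:L_{p_j}=l_j^-\}$. For $j\in J(x)$ the residue preserves $L_{p_j}$, so $\phi(p_j)=0$. Since $\phi\neq0$ has degree $n$, $|J(x)|\le n$. Put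
$$Z^{(a)}_{\supseteq J}=\{x\in M^{(a)}:J\subseteq J(x)\},\quad Z_J^{(a)}=\{x\in M^{(a)}:J(x)=J\},\quad U_{a,s}=M^{(<a)}\cup\{x\in M^{(a)}:|J(x)|\le s\}.$$
For $x\in M^{(\le a)}$ a nonzero map $\mathcal O(a)\to E_x$ exists if and only if $x$ has type $a$. It is then an isomorphism onto $L$, unique up to scalar, and it factors through $E_x^J$ if and only if $J\subseteq J(x)$. Therefore
$$Z^{(a)}_{\supseteq J}=\{x\in M^{(\le a)}:h^0(E_x^J(-a))\ge1\},\qquad h^0(E_x^J(-a))=1\text{ on it}, \tag{9}$$
and this set is closed analytic in $M^{(\le a)}$. Hence $U_{a,s}=M^{(\le a)}\setminus\bigcup_{|J|=s+1}Z^{(a)}_{\supseteq J}$ is open. For $|J|=s$, $Z^{(a)}_J=Z^{(a)}_{\supseteq J}\cap U_{a,s}$ is closed analytic in $U_{a,s}$. And $U_{a,s}$ is the disjoint union of $U_{a,s-1}$ (of $M^{(<a)}$ if $s=0$) and the $Z_J^{(a)}$ with $|J|=s$.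

**Lemma 3.** Let $|J|=s\le n=n_a$. Then $Z=Z_J^{(a)}$ is a nonempty connected locally closed complex submanifold of $M$ of dimension $d+n-s$, that is, of codimension $c=2a-2+s$. The map $x\mapsto[\phi]$ makes it a locally trivial $\mathbb C^d$-bundle over $\mathbb P\{\phi\in H^0(\mathcal O(n)):\phi|_J=0\}\cong\mathbb P^{n-s}$.

*Proof.* **(i) Matrices.** We write the connections down. Let $P=\prod_j(z-p_j)$, and view sections of $\mathcal O(r)$ as polynomials of degree $\le r$. A logarithmic connection on $\mathcal O(a)\oplus\mathcal O(1-a)$ whose trace has residues $\nu_j^++\nu_j^-$ is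
$$d+\begin{pmatrix}\eta_L&\beta\,dz/P\\\phi\,dz/P&\eta_Q\end{pmatrix},\quad\eta_L=\sum_j\frac{a_j\,dz}{z-p_j},\quad\sum_ja_j=-a,\quad\eta_L+\eta_Q=\sum_j\frac{(\nu_j^++\nu_j^-)dz}{z-p_j},$$
with $\deg\phi\le n$ and $\deg\beta\le2a+k-3$. With $\phi_j=\phi(p_j)/P'(p_j)$ and $\beta_j=\beta(p_j)/P'(p_j)$, the residue at $p_j$ is $\begin{pmatrix}a_j&\beta_j\\\phi_j&\nu_j^++\nu_j^--a_j\end{pmatrix}$. Its trace is already right, so the condition to impose is that $\nu_j^-$ be an eigenvalue.

If all residues have the right eigenvalues, then $\phi\ne0$. Otherwise each $a_j\in\{\nu_j^\pm\}$, and $\sum a_j=-a\in\mathbb Z$ gives $\prod\xi_j^{\epsilon_j}=1$ for some signs, against (6).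

Isomorphisms between two such connections are the matrices $\begin{pmatrix}s_1&u\\0&s_2\end{pmatrix}$ with constants $s_1,s_2\ne0$ and $\deg u\le2a-1$; the lower left entry is a section of $\mathcal O(1-2a)$, so it is $0$. Acting by $\nabla\mapsto g\nabla g^{-1}$, the torus acts through $\rho=s_2/s_1$ by $\phi\mapsto\rho\phi$, $\beta\mapsto\rho^{-1}\beta$, $a_j\mapsto a_j$. The unipotent element $u$ fixes $\phi$ and sends
$$\eta_L\mapsto\eta_L+u\phi\frac{dz}P,\qquad\beta\frac{dz}P\mapsto\beta\frac{dz}P+u(\eta_Q-\eta_L)-u^2\phi\frac{dz}P-du .$$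

**(ii) The eigenlines as coordinates.** We replace the quadratic eigenvalue conditions by linear algebra. In the frame above $L_{p_j}$ is the line of $(1,0)$. So $j\in J(x)$ if and only if $(1,0)$ is a $\nu_j^-$-eigenvector, that is, $\phi_j=0$ and $a_j=\nu_j^-$. Then the eigenvalues are right for every $\beta_j$. If $j\notin J(x)$, the line $l_j^-$ is spanned by $(c_j,1)$ for a unique $c_j\in\mathbb C$, and the equation $\operatorname{Res}_{p_j}(c_j,1)^T=\nu_j^-(c_j,1)^T$ reads
$$a_j=\nu_j^++\phi_jc_j,\qquad\beta_j=-c_j(a_j-\nu_j^-). \tag{10}$$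
Conversely, for any $(\phi_j,c_j)\in\mathbb C^2$, (10) defines a residue with eigenvalues $\nu_j^\pm$ whose $\nu_j^-$-eigenline is not $L_{p_j}$. Since $l_j^-$ is carried along by isomorphisms, $u$ acts by $c_j\mapsto c_j+u(p_j)$, and the torus by $c_j\mapsto\rho^{-1}c_j$.

**(iii) Normal form.** We use up the unipotent freedom. The complement $J^c$ has $k-s\ge k-n=2a+1$ elements. Fix $I\subset J^c$ with $|I|=2a$ and put $I'=J^c\setminus I$, so $|I'|=n+1-s\ge1$. By Lagrange interpolation there is exactly one $u$ of degree $\le2a-1$ with $u(p_j)=-c_j$ for $j\in I$. So exactly one $u$ brings us to $c_j=0$ for all $j\in I$, and the torus preserves this condition. Then: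

* $\phi$ vanishes at the $p_j$ with $j\in J$ and has degree $\le n$. As $|J\cup I'|=n+1$, it is determined by $(\phi_j)_{j\in I'}\in\mathbb C^{I'}\setminus0$, which is arbitrary.
* $a_j=\nu_j^-$ on $J$, $a_j=\nu_j^+$ on $I$, $a_j=\nu_j^++\phi_jc_j$ on $I'$. So $\sum a_j=-a$ becomes $\sum_{j\in I'}\phi_jc_j=\kappa$ with $\kappa=-a-\sum_{j\in J}\nu_j^--\sum_{j\notin J}\nu_j^+$.
* $\beta$ has prescribed values at the $k-s$ points of $I\cup I'$ (zero on $I$, given by (10) on $I'$) and is otherwise free. So $\beta=\beta^0+b\prod_{j\in I\cup I'}(z-p_j)$, with $\beta^0=\beta^0(\phi,c)$ the interpolation polynomial of degree $\le k-s-1\le2a+k-3$ and $b$ an arbitrary polynomial of degree $\le2a+s-3$, that is, $b\in\mathbb C^{2a-2+s}$.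

Hence $Z$ is in bijection with
$$Y=\Big\{(\phi,c,b)\in(\mathbb C^{I'}\setminus0)\times\mathbb C^{I'}\times\mathbb C^{2a-2+s}:\sum_{j\in I'}\phi_jc_j=\kappa\Big\}\Big/\mathbb C^*,\qquad\rho\cdot(\phi,c,b)=(\rho\phi,\rho^{-1}c,\rho^{-1}b).$$
Over $\{\phi_{j_0}\ne0\}$, normalize $\phi_{j_0}=1$ and solve for $c_{j_0}$. This exhibits $Y$ as a product with $\mathbb C^{(n-s)+(2a-2+s)}=\mathbb C^d$. So $Y\to\mathbb P^{n-s}$ is a locally trivial $\mathbb C^d$-bundle, and $Y$ is a nonempty connected complex manifold of dimension $d+n-s$. As $2d-(d+n-s)=2a-2+s$, the codimension is as stated.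

**(iv) $Y\to M$ is holomorphic.** Each chart carries a holomorphic family of connections on a fixed bundle. The monodromy in the standard frame at $*$ depends holomorphically on parameters, being given by linear differential equations. This gives a holomorphic map from the chart to $X$; compose with $X\to M$.

**(v) The inverse is holomorphic.** Give $Z$ its reduced structure. There $h^0(E_x(-a))=1$, so by Grauert's theorem $N=\pi_{M*}(E(-a)|_{Z\times\mathbb P^1})$ is a line bundle compatible with base change. The map $N\boxtimes\mathcal O(a)\to E|_Z$ is a subbundle, with quotient fiberwise $\mathcal O(1-a)$, hence equal to $Q_0\boxtimes\mathcal O(1-a)$ for a line bundle $Q_0$ on $Z$. Over a small Stein open $W\subset Z$, $N$ and $Q_0$ are trivial. The extension splits there, because its class lies in $H^1(W\times\mathbb P^1,NQ_0^{-1}\boxtimes\mathcal O(2a-1))$, which vanishes by Cartan's Theorem B and $H^1(\mathbb P^1,\mathcal O(2a-1))=0$. So over $W$ we have a holomorphic family of matrices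 as in (i). Then $\phi,a_j,\beta$ are holomorphic, so are the slopes $c_j$ of the holomorphic line subbundles $l_j^-$, hence also the normalizing $u$, and $b$. Thus $Y\to Z$ is biholomorphic, and $Z$ is a submanifold. $\square$

In particular $H^*(Z)=\mathbb Q[h]/(h^{n-s+1})$, where $h$ is the pullback of $c_1(\mathcal O(1))$.

## 8. The cohomology ring of $M$

The next two lemmas say that everything a stratum adds to $H^*$ is tautological: its own cohomology, and its Thom class.

**Lemma 4.** The class $h\in H^2(Z_J^{(a)})$ is the restriction of a class in $\mathcal T$.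

*Proof.* With $N,Q_0$ as in (v), the map $\phi$ embeds $N\otimes Q_0^{-1}$ as a line subbundle of $H^0(\mathcal O(n))\otimes\mathcal O_Z$, namely the pullback of $\mathcal O(-1)$. So $h=c_1(Q_0)-c_1(N)$. Also $c_1(N)+c_1(Q_0)=u_k|_Z$ by restricting $\det E$ to $Z\times pt$. Take $F=E(-a)$. On $Z$ the sequence $0\to N\boxtimes\mathcal O\to F\to Q_0\boxtimes\mathcal O(1-2a)\to0$ shows that $K^0\to K^1$ has kernel $N$ and cokernel $Q_0\otimes H^1(\mathcal O(1-2a))$, of rank $2a-2$. So
$$(c_1(K^0)-c_1(K^1))|_Z=c_1(N)-(2a-2)(u_k-c_1(N))=(2a-1)c_1(N)-(2a-2)u_k .$$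
The left side is the restriction of a class in $\mathcal T$ by Lemma 2. Since $2a-1\ne0$, so is $c_1(N)$, and so is $h=u_k-2c_1(N)$. $\square$

**Lemma 5.** Let $U=U_{a,s}$, $|J|=s\le n_a$, $Z=Z_J^{(a)}$, $c=2a-2+s$, and let $\mathrm{th}_Z\in H^{2c}_Z(U)$ be the Thom class. The image of $\mathrm{th}_Z$ in $H^{2c}(U)$ is a nonzero rational multiple of the restriction of $c_c(K^1-K^0)\in\mathcal T$, formed with $F=E^J(-a)$.

*Proof.* The purpose is to see $Z$ as a degeneracy locus, of the expected codimension, without checking transversality. By (9), for $x\in U$ we have $h^0(F_x)=1$ if $x\in Z$ and $0$ otherwise. Let $r_0,r_1$ be the ranks of $K^0,K^1$. Then $r_0-r_1=\chi(F_x)=(1-s-2a)+2=1-c$, so $r_1=r_0+c-1$.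

Let $\pi:\mathbf P=\mathbb P(K^0|_U)\to U$ be the bundle of lines. The composite $\mathcal O(-1)\to\pi^*K^0\to\pi^*K^1$ is a holomorphic section $\sigma$ of $K^1\otimes\mathcal O(1)$. Its zero set $\tilde Z$ is the image of the holomorphic section of $\mathbf P|_Z$ given by the line subbundle $\ker(K^0|_Z\to K^1|_Z)$. So $\tilde Z$ is a connected closed complex submanifold mapping isomorphically to $Z$. Put $D_Z=\dim Z=2d-c$. Since $\dim\mathbf P-D_Z=(2d+r_0-1)-(2d-c)=r_1$, the localized Euler class $e(\sigma)$ lies in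
$$H^{2r_1}_{\tilde Z}(\mathbf P)\cong H^{BM}_{2D_Z}(\tilde Z)\cong H^{BM}_{2D_Z}(Z)\cong H_Z^{2c}(U)=\mathbb Q\,\mathrm{th}_Z,$$
where the composite is $\pi_*$. It is nonzero. Indeed, take $y\in\tilde Z$ and a holomorphic $r_1$-ball $\mathbf B$ transverse to $\tilde Z$ with $\mathbf B\cap\tilde Z=\{y\}$. The restriction of $e(\sigma)$ to $H^{2r_1}_{\{y\}}(\mathbf B)=\mathbb Q$ is the local degree of a holomorphic map $(\mathbb C^{r_1},0)\to(\mathbb C^{r_1},0)$ with an isolated zero, which is positive. So $\pi_*e(\sigma)=\mu\,\mathrm{th}_Z$ with $\mu\ne0$.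

Forgetting supports, $e(\sigma)$ becomes $c_{r_1}(K^1\otimes\mathcal O(1))$. Put $\zeta=c_1(\mathcal O(1))$. As $\pi^*K^0\otimes\mathcal O(1)$ has a nowhere zero section, $\sum_ic_i(K^0)\zeta^{r_0-i}=0$, so $\sum_i\pi_*\zeta^{r_0-1+i}=c(K^0)^{-1}$. Hence the image of $\pi_*e(\sigma)$ in $H^{2c}(U)$ is
$$\pi_*c_{r_1}(K^1\otimes\mathcal O(1))=\sum_ic_{r_1-i}(K^1)\,\pi_*\zeta^i=c_{r_1-r_0+1}(K^1-K^0)=c_c(K^1-K^0).\qquad\square$$

**Proof of Theorem 2.** Order the pairs $(a,s)$ with $a\ge1$, $n_a\ge0$, $0\le s\le n_a$ lexicographically. Since $|J(x)|\le n_a$, $U_{a,n_a}=M^{(\le a)}$, so the sets $U_{a,s}$ increase and the last one is $M$. Let $U=U_{a,s}$ and let $U'$ be its predecessor (empty at the start), so that $U\setminus U'=\bigsqcup_{|J|=s}Z_J^{(a)}$, with each piece closed in $U$.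

**Step 9: the sequences split into short ones.** We show that nothing cancels. By the Thom isomorphism, $H^j_{U\setminus U'}(U)=\bigoplus_JH^{j-2c}(Z_J^{(a)})\,\mathrm{th}_{Z_J}$ as $H^*(U)$-modules, which vanishes for odd $j$. If $H^{odd}(U')=0$, then the long exact sequence gives $H^{odd}(U)=0$ and
$$0\to\bigoplus_{|J|=s}H^{2e-2c}(Z_J^{(a)})\to H^{2e}(U)\to H^{2e}(U')\to0 .$$
By induction this holds at every stage.

**Step 10: generation.** We show $\mathcal T\to H^*(U)$ is onto, by induction. Suppose $\mathcal T\to H^*(U')$ is onto. For $\xi\in H^*(U)$ pick $T\in\mathcal T$ with $(\xi-T)|_{U'}=0$. Then $\xi-T$ is the image of some $\sum_Jy_J\mathrm{th}_{Z_J}$. By Lemma 4, $y_J=T_J|_{Z_J}$ with $T_J\in\mathcal T$. So $y_J\mathrm{th}_{Z_J}$ maps to $T_J|_U$ times the image of $\mathrm{th}_{Z_J}$, which lies in the image of $\mathcal T$ by Lemma 5. So $\xi$ is in the image. At the end, $H^*(M)=\mathcal T$ is spanned by the monomials $\alpha^i\theta^bu_B$.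

**Step 11: counting.** We check that spanning sets have the right size. The stratum $Z_J^{(a)}$ contributes $1$ to $\dim H^{2e}(M)$ exactly when $c\le e\le c+n_a-|J|$, and nothing otherwise. With $b=a-1$, $c=2b+|J|$ and $c+n_a-|J|=2a-2+n_a=d$, so the condition is $2b+|J|\le e\le d$. Conversely, if $2b+|J|\le e\le d$, then $n_a=d-2b\ge|J|$, so the stratum occurs. Hence
$$\dim H^{2e}(M)=\#\{(b,J):b\ge0,\ 2b+|J|\le e\}\ \ (e\le d),\qquad H^{2e}(M)=0\ \ (e>d).$$
The monomials with $i+2b+|B|=e$ are in bijection with pairs $(b,B)$ with $2b+|B|\le e$. So for $e\le d$ the spanning monomials are exactly as many as the dimension and form a basis. The presentation follows, since $\mathbb Q[\alpha,u_j]/(u_i^2-u_j^2)$ is spanned by the same monomials. $\square$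

In particular $H^0(M)=\mathbb Q$: $M$ is nonempty and connected.

## 9. The weight filtration

This section proves the weight statements of Theorem 3. If $d=0$, $H^*(M)=\mathbb Q$ and Theorem 3 is trivial, so let $d\ge1$. By Theorem 2, $u_1,\dots,u_k,\alpha$ is a basis of $H^2(M)$. Write $\langle u\rangle$ for the span of the $u_j$. Expanding the product in the definition,
$$C_{|A|,m-|A|,l}=\sum_{S\subseteq[m],\,|S|=l}(-1)^{|A\cap S|},\qquad\text{hence}\qquad\sum_{A\subseteq[m]}C_{|A|,m-|A|,l}=2^m\delta_{l,0}. \tag{11}$$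

**Step 12: the $u_j$ are algebraic.** We place $\langle u\rangle$ in weight 2. The line bundle $\ell_j^+\otimes(\ell_j^-)^{-1}$ is algebraic and $\mathrm{PGL}_2$-equivariant on $X$, so it descends to an algebraic line bundle on $M$ with first Chern class $u_j$. So $\langle u\rangle$ is a sub-mixed Hodge structure of type $(1,1)$. The quotient $H^2(M)/\langle u\rangle$ is one-dimensional over $\mathbb Q$, hence of some type $(r,r)$, and $2\le2r\le4$ as $M$ is smooth.

**Step 13: the constant term decides.** We exclude $r=1$. If $r=1$, then $H^2(M)$ is pure of weight 2. Since $\mathrm{Sym}^eH^2(M)\to H^{2e}(M)$ is onto, $H^{2e}(M)$ is pure of weight $2e$. By Poincaré duality $E(M;q)=\sum_{e\le d}\dim H^{2e}(M)\,q^{2d-e}$, which is divisible by $q^d$.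

On the other hand, summing (2) over all $A$ and using (11), $E(\mathcal M_{\bm C^+}\sqcup\mathcal M_{\bm C^-};q)=2q^d\mathbb A_0(q^{-1/2},q^{1/2})$. As $m\ge1$, changing the sign of one degenerate coordinate gives $\mathcal M_{\bm C^+}\cong\mathcal M_{\bm C^-}$. By Lemma 1,
$$E(M;q)=\sum_{n=0}^d\gamma_n^{(0)}\sum_{j=0}^{d-n}q^{2d-n-2j}.$$
The exponent is at least $n$, so it equals $0$ only for $n=0$, $j=d$. The constant term is $\gamma_0^{(0)}=1$, a contradiction for $d\ge1$. Hence $r=2$. So $\mathrm{Gr}^W_4H^2(M)=H^2(M)/\langle u\rangle$, and the image $\bar\alpha$ of $\alpha$ is nonzero.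

**Step 14: all weights.** We propagate to every degree. The surjection $\mathrm{Sym}^eH^2(M)\to H^{2e}(M)$ is a morphism of mixed Hodge structures, hence strict, so $\mathrm{Sym}^e(\mathrm{Gr}^WH^2(M))\to\mathrm{Gr}^WH^{2e}(M)$ is onto. Using $u_j^2=\theta$, the elements $\bar\alpha^i\theta^bu_B$ with $i+2b+|B|=e$, of weight $2(2i+2b+|B|)$, span $\mathrm{Gr}^WH^{2e}(M)$. For $e\le d$ their number is $\dim H^{2e}(M)$, so they form a basis.

## 10. Sign changes and the class $\bar\alpha$

This section finishes Theorem 3. Let $y\in H_m$, $S=\{j:y_j=-1\}$, so $|S|$ is even, and put $y_j=1$ for $j>m$. Let $\Sigma_y:X\to X$, $g_j\mapsto y_jg_j$. It commutes with conjugation and induces $\sigma_y:M\to M$.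

**Step 15: the action on $u_j$.** We track eigenlines. For $j\in S$, $\xi_j^2=-1$, so $-\xi_j=\xi_j^{-1}$, and the eigenline of $-g_j$ for $\xi_j^{\pm1}$ is that of $g_j$ for $\xi_j^{\mp1}$. Writing signs multiplicatively,
$$\Sigma_y^*\ell_j^\epsilon=\ell_j^{\epsilon y_j}\qquad(\epsilon=\pm,\ \text{all }j).$$
Since $u_j=c_1(\ell_j^+\otimes(\ell_j^-)^{-1})$, we get $\sigma_y^*u_j=y_ju_j$ for $j\le m$ and $\sigma_y^*u_j=u_j$ for $j>m$.

**Step 16: a twist-invariant substitute for $\alpha$.** The difficulty with $\alpha$ is that $(\sigma_y\times1)^*E$ is not $E$. It has other exponents and is twisted, so we want a class insensitive to both, modulo $\langle u\rangle$. For a rank 2 bundle $G$ on $M\times\mathbb P^1$ let $\Delta(G)\in H^2(M)$ be the coefficient of $\omega$ in $\mathrm{ch}_2(\mathrm{End}\,G)$. Twisting $G$ by a line bundle does not change it. As $\mathrm{ch}_2(\mathrm{End}\,E)=c_1(E)^2-4c_2(E)$ with $c_1(E)=u_k+\omega$ and $c_2(E)=\alpha\omega$, we have $\Delta(E)=2u_k-4\alpha$.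

**Step 17: independence of exponents.** We show $\Delta(E_\mu)\equiv\Delta(E)\bmod\langle u\rangle$ for every admissible $\mu$. Any two admissible systems differ by finitely many steps changing one $\mu_j^\epsilon$ by $\pm1$, so let $\mu'$ arise from $\mu$ by $\mu_j^\epsilon\mapsto\mu_j^\epsilon+1$. If $\mathbf e$ is the frame with exponent $\mu_j^\epsilon$, then $(z-p_j)\mathbf e$ is a frame with exponent $\mu_j^\epsilon+1$. Hence $E_{\mu'}=\ker(E_\mu\to\iota_{j*}l_j^\epsilon)$. Put $v=v_j^\epsilon$ and $v'=v_j^{-\epsilon}$. By (8), $\mathrm{ch}(E_{\mu'})=\mathrm{ch}(E_\mu)-e^v\omega$, so $\mathrm{ch}(E_{\mu'}^\vee)=\mathrm{ch}(E_\mu^\vee)+e^{-v}\omega$. Multiplying, with $\omega^2=0$ and $\mathrm{ch}(E_\mu|_{M\times p_j})=e^v+e^{v'}$,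
$$\mathrm{ch}(\mathrm{End}\,E_{\mu'})=\mathrm{ch}(\mathrm{End}\,E_\mu)+\omega\big(e^{v'-v}-e^{v-v'}\big),\qquad\Delta(E_{\mu'})=\Delta(E_\mu)-2(v-v'),$$
and $v-v'=\epsilon u_j\in\langle u\rangle$.

**Step 18: the pullback is an $E_\mu$ up to twist.** We identify $(\sigma_y\times1)^*E$. Let $\tau_j\in\frac12+\mathbb Z$ for $j\in S$ and $\tau_j=0$ for $j\notin S$. As $|S|$ is even, $\sum\tau_j\in\mathbb Z$, and $\mathcal O_\tau:=\mathcal O(-\sum\tau_j)$ carries the logarithmic connection with residues $\tau_j$. Its local system $\chi_y$ has monodromy $e^{-2\pi i\tau_j}=y_j$ along $\delta_j$. The family $\Sigma_y^*\mathbb L$ has monodromy $y_jg_j$, so $\Sigma_y^*\mathbb L=\mathbb L\otimes\chi_y$, $\mathrm{GL}_2$-equivariantly. Near $p_j$, $\Sigma_y^*\mathcal V_\nu$ is the extension in which the summand attached to $\Sigma_y^*\ell_j^\epsilon=\ell_j^{\epsilon y_j}$ has exponent $\nu_j^\epsilon$. In other words, the summand attached to $\ell_j^\epsilon$ has exponent $\nu_j^{\epsilon y_j}$. In $\mathcal V_\mu\otimes\mathcal O_\tau$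 the summand attached to $\ell_j^\epsilon$ has exponent $\mu_j^\epsilon+\tau_j$. So with
$$\mu_j^\epsilon:=\nu_j^{\epsilon y_j}-\tau_j\qquad\text{we have}\qquad\Sigma_y^*\mathcal V_\nu=\mathcal V_\mu\otimes\mathcal O_\tau .$$
This $\mu$ is admissible: for $j\in S$, $e^{-2\pi i\mu_j^\epsilon}=\xi_j^{-\epsilon}\cdot(-1)=\xi_j^\epsilon$ because $\xi_j^2=-1$, and for $j\notin S$ nothing changes. Tensoring with $\Sigma_y^*(\ell_k^-)^{-1}=(\ell_k^{-y_k})^{-1}$ and descending,
$$(\sigma_y\times1)^*E=E_\mu\otimes\mathcal O_\tau\otimes\mathcal N,$$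
where $\mathcal N$ is the line bundle on $M$ obtained from $\ell_k^-\otimes(\ell_k^{-y_k})^{-1}$, on which scalars act trivially.

**Step 19: conclusion.** Combining Steps 16–18, $\sigma_y^*\Delta(E)=\Delta((\sigma_y\times1)^*E)=\Delta(E_\mu)\equiv\Delta(E)\bmod\langle u\rangle$. As $\Delta(E)=2u_k-4\alpha$ and $\langle u\rangle$ is $\sigma_y^*$-stable, $\sigma_y^*\alpha\equiv\alpha\bmod\langle u\rangle$. That is, $\sigma_y^*\bar\alpha=\bar\alpha$. Together with Section 9 this proves Theorem 3. $\square$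

## 11. Traces of $H_m$ and the two formulas

**Proof of Theorem 1.**

**Step 20: reduction to $M$.** We replace $\bm\mu_2^m$ by $H_m$. The representation $H_c^*(\mathcal M_{\bm C^+}\sqcup\mathcal M_{\bm C^-})$ of $\bm\mu_2^m$ is induced from the $H_m$-representation $H_c^*(M)$. By Frobenius reciprocity, compatibly with weights,
$$H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q,t)=\frac1{2^{m-1}}\sum_{h\in H_m}\chi_A(h)\,\Phi_h(q,t),\qquad\Phi_h=\sum_{i,j}\mathrm{tr}\big(h\mid\mathrm{Gr}^W_iH_c^j(M)\big)q^{i/2}t^j . \tag{12}$$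

**Step 21: the traces.** We compute $\Phi_h$ from Theorem 3. $M$ is smooth and connected, and $H_m$ acts trivially on $H_c^{4d}(M)=\mathbb Q(-2d)$. So $\mathrm{Gr}^W_{4d-2w}H_c^{4d-2e}(M)$ is the $H_m$-dual of $\mathrm{Gr}^W_{2w}H^{2e}(M)$, and characters of $H_m$ are self-dual. Let $h$ correspond to $S\subseteq[m]$ with $|S|=l$ even. Then $h$ multiplies $\bar\alpha^i\theta^bu_B$ by $(-1)^{|B\cap S|}$. With $n=2b+|B|$, such a monomial has $e=i+n$ and $w=2i+n$, so
$$\Phi_h=\sum_{i+2b+|B|\le d}(-1)^{|B\cap S|}q^{2d-n-2i}t^{2(2d-n-i)}=\sum_{n=0}^d\gamma_n^{(l)}\sum_{i=0}^{d-n}q^{2d-n-2i}t^{2(2d-n-i)}, \tag{13}$$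
because $\sum_{b,B}(-1)^{|B\cap S|}x^{2b+|B|}=\frac{(1-x)^l(1+x)^{k-l}}{1-x^2}$.

**Step 22: comparison.** We recognize $\mathbb A_l$. By the end of Section 2, $l<k$. By Lemma 1 with $z^2=q^{-1}$ and $w^2=t^2q$,
$$(qt^2)^d\,\mathbb A_l\Big(\frac1{\sqrt q},-t\sqrt q\Big)=\sum_{n=0}^d\gamma_n^{(l)}\sum_{i=0}^{d-n}(qt^2)^d(t^2q)^{d-n-i}q^{-i}=\Phi_h .$$
Insert this in (12). Since $\chi_A(h)=(-1)^{|A\cap S|}$, (11) gives $\sum_{|S|=l}\chi_A(h)=C_{|A|,m-|A|,l}$, and (3) follows.

**Step 23: the pure part.** We select the terms whose weight equals their degree. In (13) the weight is $2(2d-n-2i)$ and the degree is $2(2d-n-i)$, so these are the terms with $i=0$. At $t=1$ they contribute $\sum_n\gamma_n^{(l)}q^{2d-n}$, which is $q^d\mathbb A_l(0,\sqrt q)$ by Lemma 1, since only $j=0$ survives at $z=0$. Averaging over $H_m$ as before gives (4). $\square$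

## 12. A positive formula, curious duality, and nonvanishing

The monomial basis gives more than (3). As before, write $H^*(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)$ for the $\chi_A$-isotypic component of $H^*(\mathcal M_{\bm C^+}\sqcup\mathcal M_{\bm C^-})$. Restricting to $M$ identifies it with the $\chi_A|_{H_m}$-isotypic component of $H^*(M)$.

**Theorem 4.** Let $A\subseteq[m]$, $r_A=\min(|A|,m-|A|)$, and
$$\sum_n\psi_nx^n=\frac{(x^{|A|}+x^{m-|A|})(1+x)^{k-m}}{1-x^2}\qquad(\psi_n\ge0).$$

1. (Closed positive formula) $\displaystyle H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q,t)=\sum_{n=0}^d\psi_n\sum_{i=0}^{d-n}q^{2d-n-2i}t^{2(2d-n-i)}$, and $PH_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q)=\sum_{n\le d}\psi_nq^{2d-n}$.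
2. (Nonvanishing) $H_c^j(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)\ne0$ if and only if $j=2(2d-e)$ with $r_A\le e\le d$. In particular $H_c^*(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)=0$ if and only if $k=3$ and $A\ne\emptyset,[m]$.
3. (Curious Poincaré duality) $H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;\frac1{qt^2},t)=(qt)^{-2d}H_c(\mathcal M_{\bm{\mathcal C}},\mathcal E_A;q,t)$.
4. (Curious hard Lefschetz) For $d\ge1$, $0\le l\le d$ and all $i$, cup product with $\bar\alpha^l$ is an isomorphism $\mathrm{Gr}^W_{2(d-l)}H^{i-l}(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)\to\mathrm{Gr}^W_{2(d+l)}H^{i+l}(\mathcal M_{\bm{\mathcal C}},\mathcal E_A)$.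
5. (Ring) As an $H_m$-algebra, $\mathrm{Gr}^WH^*(M)\cong\mathbb Q[\bar\alpha,u_1,\dots,u_k]/(u_i^2-u_j^2,\ \deg>d)$, with $y\cdot u_j=y_ju_j$ for $j\le m$ and $\bar\alpha,u_j$ $(j>m)$ invariant (for $d=0$ read $\mathbb Q$).

*Proof.* By Theorem 3, $\bar\alpha^i\theta^bu_B$ spans a copy of $\chi_{B\cap[m]}|_{H_m}$. Two characters $\chi_A,\chi_{A'}$ agree on $H_m$ if and only if $A'\in\{A,[m]\setminus A\}$, and $A\ne[m]\setminus A$ since $m\ge1$. So the $\mathcal E_A$-part of $\mathrm{Gr}^WH^*(M)$ has as basis the monomials with $B\cap[m]\in\{A,[m]\setminus A\}$ and $i+2b+|B|\le d$. The generating function of $2b+|B|$ over such $(b,B)$ is $\sum\psi_nx^n$.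

(1) Apply Poincaré duality as in Step 21; the pure part consists of the terms with $i=0$.

(2) The smallest $n$ with $\psi_n\ne0$ is $r_A$. Monomials of degree $e$ exist exactly for $r_A\le e\le d$: take $\bar\alpha^{e-r_A}u_B$ with $B$ equal to $A$ or $[m]\setminus A$, of size $r_A$. So everything vanishes if and only if $r_A>d$. In that case $k-3<m/2\le k/2$, so $k\le5$. For $k=5$, $r_A\le2=d$, a contradiction. For $k=4$, $r_A>1$ forces $m=4$, which is not generic. For $k=3$, $r_A>0$ means $A\ne\emptyset,[m]$.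

(3) Substituting in (1), the left side is $\sum_n\psi_n\sum_iq^{-2d+n+2i}t^{2i}$. Replacing $i$ by $d-n-i$ turns it into $\sum_n\psi_n\sum_iq^{-n-2i}t^{2d-2n-2i}$, which is the right side.

(4) A monomial $\bar\alpha^{f}\theta^bu_B$ with $n=2b+|B|$ has weight $2(2f+n)$ and degree $2(f+n)$. Multiplication by $\bar\alpha^l$ raises the weight by $4l$ and the degree by $2l$. If $2f+n=d-l$, then $(f+l)+n=d-f\le d$, so $\bar\alpha^l$ sends the monomial to a basis monomial. Conversely, if $2f'+n=d+l$ and $f'+n\le d$, then $f'=(d+l)-(f'+n)\ge l$, so the monomial with exponent $f'$ is hit. Thus $\bar\alpha^l$ induces a bijection of monomial bases. It respects $\mathcal E_A$-parts, since $\bar\alpha$ is $H_m$-invariant.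

(5) This is Theorem 3: the relations hold in $\mathrm{Gr}^WH^*(M)$, the quotient ring is spanned by the monomials of degree at most $d$, and these map to a basis. $\square$
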